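\title{The classification of order one congruences of lines with smooth fundamental scheme}

\begin{abstract}
A congruence of lines of order one in $\mathbb{P}^N$ is an $(N-1)$-dimensional family of lines with exactly one member through a general point. The base scheme of the map that sends a point to its line is the fundamental scheme $X$, and the secant index $k$ is the length of the intersection of $X$ with a general line of the family. We prove that an irreducible congruence of order one with smooth nonempty fundamental scheme and $k\ge4$ has $k=4$ and is either the set of lines of $\mathbb{P}^5$ on which four skew $2$-forms vanish, or the set of lines of $\mathbb{P}^9$ annihilated by a skew $3$-form. Together with the classification for $k\le3$, this proves a conjecture posed by Peskine. The proof compares two structures on the point-line incidence variety, which is both the blow-up of $\mathbb{P}^N$ along $X$ and a $\mathbb{P}^1$-bundle over the congruence.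
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Congruences and their fundamental schemes}

We work over $\mathbb{C}$. Let $V$ be a vector space of dimension $N+1$, $N\ge2$, and $U=V^\vee$. Points of $\mathbb{P}^N=\mathbb{P}(U)$ are $1$-dimensional subspaces of $U$, so that $H^0(\mathcal{O}(1))=V$. Lines are $2$-dimensional subspaces of $U$; they form the Grassmannian $\mathbb{G}(1,N)\subset\mathbb{P}(\Lambda^2U)$ in its Pl\"ucker embedding. Elements of $\Lambda^2V$ and $\Lambda^3V$ are skew $2$-forms and $3$-forms on $U$.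

A family of lines of dimension $N-1$ sweeps out a set of dimension at most $N$, so $N-1$ is the dimension in which one expects finitely many lines through a general point. A \emph{congruence of lines} is an $(N-1)$-dimensional reduced closed subscheme $\Sigma\subset\mathbb{G}(1,N)$, and its \emph{order} is the number of lines of $\Sigma$ through a general point of $\mathbb{P}^N$. It is \emph{Cohen--Macaulay} if $\Sigma$ is a locally Cohen--Macaulay scheme.

Let $\Sigma$ be irreducible of order $1$. Sending $x$ to the unique line of $\Sigma$ through $x$ defines a rational map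
\[
\varphi\colon\mathbb{P}^N\dashrightarrow\mathbb{G}(1,N)\subset\mathbb{P}(\Lambda^2U).
\]
Write the coordinates of $\varphi$ as forms $\varphi_\nu$ of the same degree without non-constant common factor. The \emph{fundamental scheme} $X(\Sigma)\subset\mathbb{P}^N$ is the closed subscheme defined by the ideal $(\varphi_\nu)$; we always assume $X(\Sigma)\ne\emptyset$. Outside $X(\Sigma)$ the lines of $\Sigma$ do not meet each other, so the fundamental scheme records where and how they do. The \emph{secant index} $k$ is the length of the finite scheme $L\cap X(\Sigma)$ for a general line $L\in\Sigma$. It equals the degree of the forms $\varphi_\nu$ (Proposition~\ref{prop:blowup}). For Cohen--Macaulay $\Sigma$ it is known that $\Sigma$ is the closure of the set of lines not contained in $X(\Sigma)$ that meet $X(\Sigma)$ in length at least $k$; we shall not use this fact.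

The two simplest cases can be written down at once. For the lines through a point $x_0$ we have $\varphi(x)=x\wedge x_0$, so $X(\Sigma)=\{x_0\}$ and $k=1$. For $U=U_1\oplus U_2$ with $\dim U_i\ge2$, a general $x=x_1+x_2$ lies on exactly one line joining $\mathbb{P}(U_1)$ to $\mathbb{P}(U_2)$, and $\varphi(x)=x_1\wedge x_2$. The $\varphi_\nu$ are the products of a coordinate of $x_1$ and a coordinate of $x_2$. Near a point of $\mathbb{P}(U_1)$ some coordinate of $x_1$ is a unit, so $X(\Sigma)$ is the reduced union $\mathbb{P}(U_1)\cup\mathbb{P}(U_2)$, and $k=2$.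

\subsection{The conjecture}

The problem solved here is posed in \cite{Peskine}. It refers to the following classification and list of examples, which we take as given.

\begin{theorem}[Classification for $k\le3$]\label{thm:class}
Let $\Sigma\subset\mathbb{G}(1,N)$ be an irreducible Cohen--Macaulay congruence of order $1$ with smooth fundamental scheme and secant index $k$.
\begin{enumerate}
\item If $k=1$, then $\Sigma$ is the set of lines through a point $x$, and $X(\Sigma)=\{x\}$.
\item If $k=2$, there is a decomposition $U=U_1\oplus U_2$ with $\dim U_i\ge2$ such that $\Sigma=\mathbb{P}(U_1)\times\mathbb{P}(U_2)=\mathbb{P}(U_1\otimes U_2)\cap\mathbb{G}(1,N)$ is the set of lines joining $\mathbb{P}(U_1)$ and $\mathbb{P}(U_2)$, and $X(\Sigma)=\mathbb{P}(U_1)\cup\mathbb{P}(U_2)$.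
\item If $k=3$, then $\Sigma$ is the congruence of $3$-secant lines to a projected Severi variety $X(\Sigma)$, that is, the isomorphic image, under projection from a point off its secant variety, of the Veronese surface in $\mathbb{P}^5$, of $\mathbb{P}^2\times\mathbb{P}^2\subset\mathbb{P}^8$, of $\mathbb{G}(1,5)\subset\mathbb{P}^{14}$, or of the $16$-dimensional $E_6$-variety in $\mathbb{P}^{26}$. These trisecant congruences are Cohen--Macaulay of order $1$.
\end{enumerate}
\end{theorem}

\begin{proposition}[Two examples with $k=4$]\label{prop:examples}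
Consider the following two sets of lines.
\begin{enumerate}
\item[a)] $\Sigma\subset\mathbb{G}(1,5)$ is the set of lines $\langle u,w\rangle$ with $\omega_i(u,w)=0$ for $i=1,\dots,4$, where $\omega_1,\dots,\omega_4\in\Lambda^2V$.
\item[b)] $\Sigma\subset\mathbb{G}(1,9)$ is the set of lines $\langle u,w\rangle$ with $\tau(u,w,\cdot)=0$, where $\tau\in\Lambda^3V$.
\end{enumerate}
For general $\omega_i$, respectively $\tau$, these are irreducible Cohen--Macaulay congruences of order $1$ with smooth fundamental scheme. They are formed by the $4$-secant lines to the fundamental scheme, which is the Palatini threefold in $\mathbb{P}^5$ in case a), and in case b) the second Palatini variety, a smooth $6$-dimensional variety in $\mathbb{P}^9$ cut out by the maximal Pfaffian ideal of $\tau$.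
\end{proposition}

By the congruences \emph{listed} in Proposition~\ref{prop:examples} we mean all sets of lines of form a) or b) that are irreducible Cohen--Macaulay congruences of order $1$ with smooth fundamental scheme.

\medskip
\noindent\textbf{Conjecture} (\cite{Peskine}). \emph{The congruences listed in Theorem~\ref{thm:class} and Proposition~\ref{prop:examples} form the exhaustive list of irreducible Cohen--Macaulay congruences of order $1$ with smooth fundamental scheme.}
\medskip

A dimension count suggests why the list should stop at $k=4$. Both constructions make sense in other dimensions. Given $N-1$ forms $\omega_i\in\Lambda^2V$, the conditions $\omega_i(x,w)=0$ are $N-1$ linear equations on $w\in U$, all satisfied by $w=x$. Where the $(N-1)\times(N+1)$ matrix of these equations has maximal rank, the solutions form a line through $x$, whose Pl\"ucker coordinates are the maximal minors, of degree $N-1$ in $x$. Given $\tau\in\Lambda^3V$ with $N=2n+1$, the skew form $\tau(x,\cdot,\cdot)$ on the even-dimensional space $U$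 has $x$ in its kernel, so its rank is at most $2n$. Where the rank equals $2n$ the kernel is a line through $x$, whose Pl\"ucker coordinates are the Pfaffians of size $2n$, of degree $n$ in $x$. If there is no common factor, then $k=N-1$, respectively $k=n$, and $k=4$ gives $N=5$ and $N=9$. Now the differentials of all the minors, respectively Pfaffians, vanish at a point where the rank drops by one more step, so the fundamental scheme is singular there. On $U/x$ we see an $(N-1)\times N$ matrix, respectively a skew matrix of size $2n+1$, and this deeper degeneracy has codimension $2\cdot3=6$, respectively $\binom52=10$, in the space of matrices. One expects it to be avoided for $N=5$ and $N=9$ and to occur from $N=6$ and $N=11$ on, that is, for $k\ge5$. This concerns two constructions only; the content of the conjecture is that no other construction exists. For instance, the case $k=3$ contains four varieties, of codimension $2,3,5,9$, while for $k=4$ only the codimensions $2$ and $3$ are to occur.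

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\Sigma\subset\mathbb{G}(1,N)$ be an irreducible congruence of order $1$ with smooth nonempty fundamental scheme $X$ and secant index $k\ge4$; no Cohen--Macaulay hypothesis is made. Then $\Sigma$ is smooth, $k=4$, $N\in\{5,9\}$, and:
\begin{itemize}
\item if $N=5$, there are linearly independent $\omega_1,\dots,\omega_4\in\Lambda^2V$ with $\Sigma=\{\langle u,w\rangle:\omega_i(u,w)=0\text{ for all }i\}$;
\item if $N=9$, there is $\tau\in\Lambda^3V$ with $\Sigma=\{\langle u,w\rangle:\tau(u,w,\cdot)=0\}$.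
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true.
\end{corollary}

\begin{proof}
Let $\Sigma$ be as in the conjecture. If $k\le3$, Theorem~\ref{thm:class} applies. If $k\ge4$, then $\Sigma$ has form a) or b) by Theorem~\ref{thm:main}, and it has the required properties by hypothesis.
\end{proof}

The proof gives more. Let $T$ and $\Omega$ be the tangent and cotangent bundles of $\mathbb{P}^N$, and $\mathcal{Q}=T(-1)$ the bundle with fiber $U/x$ at $x$.

\begin{theorem}\label{thm:complement}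
\begin{enumerate}
\item Let $\Sigma$ be an irreducible congruence of order $1$ with nonempty smooth fundamental scheme; no Cohen--Macaulay hypothesis is made. Then $\Sigma$ is smooth and is one of the congruences listed in Theorem~\ref{thm:class} and Proposition~\ref{prop:examples}. In particular $k\le4$.
\item For $k=4$ and $X=X(\Sigma)$ there are exact sequences
\begin{gather*}
0\to\mathcal{O}(-4)^4\to\Omega(-2)\to I_X\to0\qquad(N=5,\ \deg X=7),\\
0\to\mathcal{O}(-7)\to T(-5)\to\Omega(-2)\to I_X\to0\qquad(N=9,\ \deg X=15,\ \omega_X=\mathcal{O}_X(-3)).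
\end{gather*}
The subspace $\langle\omega_1,\dots,\omega_4\rangle\subset\Lambda^2V$, respectively $\tau$ up to scalar, is determined by $\Sigma$.
\item Conversely, suppose that the zero scheme $D$ of $\omega_1(x,\cdot)\wedge\dots\wedge\omega_4(x,\cdot)\in H^0(\Lambda^4\Omega(8))=H^0(T(2))$ on $\mathbb{P}^5$ is nonempty and smooth of pure codimension $2$, respectively that the zero scheme $D$ of $\tau(x,\cdot,\cdot)^{\wedge4}\in H^0(\Lambda^8\mathcal{Q}^*(4))=H^0(T(2))$ on $\mathbb{P}^9$ is nonempty and smooth of pure codimension $3$. Then the set of lines in a), respectively b), is an irreducible smooth congruence of order $1$ with fundamental scheme $D$ and $k=4$.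
\end{enumerate}
\end{theorem}

\subsection{The method}

The incidence variety $\Gamma=\{(x,L):x\in L\in\Sigma\}$ is a $\mathbb{P}^1$-bundle over $\Sigma$ and also the blow-up of $\mathbb{P}^N$ along $X$ (Section~\ref{sec:geometry}). It carries two divisor classes $H$ and $H'$, and we study the numbers $m_j=\int_\Gamma H^{N-j}H'^j$ (Section~\ref{sec:numbers}). The blow-up structure gives the first few, the bundle structure gives the symmetry $m_{N-j}=-m_j$, and the Chern classes of the normal bundle of $X$ give a linear recurrence, as far as they are multiples of powers of the hyperplane class. For $k\ge5$ the Barth--Larsen theorem controls all the Chern classes that matter, and no recurrence with integer coefficients joins the two known ends of the sequence (Section~\ref{sec:kfive}). For $k=4$ the last Chern class escapes by one degree. The recurrence then fails in a controlled way, which leads to a polynomial identity (Section~\ref{sec:identity}) whose $2$-adic analysis leaves $N=5$ and $N=9$ (Section~\ref{sec:arith}). In these two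 cases the two structures on $\Gamma$ give the cohomology of $I_X$ (Section~\ref{sec:cohomology}), from which we reconstruct the forms (Sections~\ref{sec:five} and~\ref{sec:nine}). Section~\ref{sec:complement} proves Theorem~\ref{thm:complement}.

\section{Notation and standard facts}\label{sec:facts}

For a vector bundle $\mathcal{E}$, $\mathbb{P}(\mathcal{E})$ is the bundle of lines in the fibers. On a variety $\Gamma$ we write $H^i(\Gamma,A)$ for $H^i(\Gamma,\mathcal{O}_\Gamma(A))$ when $A$ is a divisor class. For a polynomial or power series $F$, both $[x^i]F$ and $F_i$ denote the coefficient of $x^i$. The \emph{reversal in degree $n$} of a polynomial $F$ of degree at most $n$ is $x^nF(1/x)$. We use the following facts.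

\medskip
\noindent\textbf{(F1) Barth--Larsen.} If $X\subset\mathbb{P}^N$ is smooth and irreducible of dimension $n$, then $H^i(\mathbb{P}^N,\mathbb{Z})\to H^i(X,\mathbb{Z})$ is an isomorphism for $i\le2n-N$.

\smallskip
\noindent\textbf{(F2) Hodge--Riemann.} Let $X$ be smooth projective of dimension $n$ with ample class $h$, and let $\varepsilon\ne0$ be a real class of type $(i,i)$, $2i\le n$, that is primitive: $\varepsilon h^{n-2i+1}=0$. Then $(-1)^i\int_X\varepsilon^2h^{n-2i}>0$.

\smallskip
\noindent\textbf{(F3) Kodaira vanishing.} If $A$ is ample on a smooth projective variety $Y$, then $H^i(Y,K_Y+A)=0$ for $i>0$ and $H^i(Y,-A)=0$ for $i<\dim Y$.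

\smallskip
\noindent\textbf{(F4) Regularity.} A coherent sheaf $\mathcal{F}$ on $\mathbb{P}^N$ is $m$-regular if $H^i(\mathcal{F}(m-i))=0$ for all $i>0$. Then $\mathcal{F}(m)$ is globally generated.

\smallskip
\noindent\textbf{(F5) Bott's formula.} On $\mathbb{P}^N$, $H^i(\Omega(m))\ne0$ only for ($i=0$, $m\ge2$), ($i=1$, $m=0$), ($i=N$, $m\le-N$), and $H^1(\Omega)=\mathbb{C}$ is spanned by $c_1(\mathcal{O}(1))$. Dually, $H^i(T(m))\ne0$ only for ($i=0$, $m\ge-1$), ($i=N-1$, $m=-N-1$), ($i=N$, $m\le-N-3$). The Euler sequence is $0\to\mathcal{O}(-1)\to U\otimes\mathcal{O}\to\mathcal{Q}\to0$ with $\mathcal{Q}=T(-1)$ and $\mathcal{Q}^*=\Omega(1)$. We have $H^0(T(-1))=U$ and $H^0(\Omega(2))=\Lambda^2V$, where $\omega$ is the section $x\mapsto\omega(x,\cdot)$ of $\mathcal{Q}^*(1)$, and $\Omega(2)$ is globally generated.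

\smallskip
\noindent\textbf{(F6) Blow-ups.} Let $p\colon\Gamma\to\mathbb{P}^N$ be the blow-up of a smooth irreducible $X$ of codimension $c\ge2$ with normal bundle $\mathcal{N}$. The exceptional divisor is $\pi\colon E=\mathbb{P}(\mathcal{N})\to X$, with inclusion $\iota\colon E\to\Gamma$ and $\mathcal{O}_E(E)=\mathcal{O}_{\mathbb{P}(\mathcal{N})}(-1)$; put $e=\iota^*E$. Then $K_\Gamma=p^*K_{\mathbb{P}^N}+(c-1)E$, $Rp_*\mathcal{O}_\Gamma=\mathcal{O}$, and
\[
H^*(\Gamma,\mathbb{Q})=p^*H^*(\mathbb{P}^N,\mathbb{Q})\oplus\bigoplus_{l=0}^{c-2}\iota_*\bigl(e^l\,\pi^*H^*(X,\mathbb{Q})\bigr),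
\]
where the maps $\iota_*(e^l\pi^*\,\cdot\,)$ are injective and shift Hodge types by $(l+1,l+1)$. The \emph{key formula} \cite[Prop.~6.7]{Fulton} reads $p^*[X]=\iota_*c_{c-1}\bigl(\pi^*\mathcal{N}/\mathcal{O}(-1)\bigr)$.

\smallskip
\noindent\textbf{(F7) $\mathbb{P}^1$-bundles.} Let $q\colon\Gamma=\mathbb{P}(\mathcal{S})\to\Sigma$ with $\mathcal{S}$ of rank $2$ and tautological subbundle $\mathcal{O}(-H)$. Then $H^*(\Gamma)=q^*H^*(\Sigma)\oplus H\cdot q^*H^*(\Sigma)$, compatibly with Hodge types. For $l\ge0$, $q_*\mathcal{O}(lH)=\mathrm{Sym}^l\mathcal{S}^*$ and $R^1q_*\mathcal{O}(lH)=0$; by relative duality $q_*\omega_{\Gamma/\Sigma}(-lH)=0$ and $R^1q_*\omega_{\Gamma/\Sigma}(-lH)=\mathrm{Sym}^l\mathcal{S}$.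

\smallskip
\noindent\textbf{(F8) Ext sheaves.} For $X\subset\mathbb{P}^N$ smooth of codimension $c$, the local Koszul complex shows that $\mathcal{O}_X$ has local projective dimension $c$ and $I_X$ has local projective dimension $c-1$ along $X$, that $\mathcal{E}xt^i(\mathcal{O}_X,\mathcal{O})=0$ for $i\ne c$, and that $\mathcal{E}xt^c(\mathcal{O}_X,\mathcal{O})=\det\mathcal{N}=\omega_X(N+1)$. Serre duality gives $\mathrm{Ext}^i(\mathcal{F},\mathcal{E})\cong H^{N-i}(\mathcal{F}\otimes\mathcal{E}^*(-N-1))^*$ for $\mathcal{F}$ coherent and $\mathcal{E}$ locally free.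

\section{The incidence variety}\label{sec:geometry}

Throughout, $\Sigma$ is an irreducible congruence of order $1$ with smooth nonempty fundamental scheme $X$ and secant index $k$. Let $\mathcal{S}\subset U\otimes\mathcal{O}_\Sigma$ be the tautological bundle of rank $2$, and
\[
\Gamma=\mathbb{P}(\mathcal{S})=\{(x,L):x\in L\in\Sigma\},\qquad\mathbb{P}^N\xleftarrow{\ p\ }\Gamma\xrightarrow{\ q\ }\Sigma .
\]
Put $H=p^*c_1(\mathcal{O}(1))$ and $P=q^*c_1(\mathcal{S}^*)$, the Pl\"ucker class. For $L\in\Sigma$ the fiber $\tilde L=q^{-1}(L)$ is mapped isomorphically onto $L$ by $p$, and the intersection number of a divisor class with $\tilde L$ does not depend on $L$.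

\subsection{The incidence variety is a blow-up}

\begin{proposition}\label{prop:blowup}
The map $p$ is the blow-up of $\mathbb{P}^N$ along $X$, and $\Gamma$ and $\Sigma$ are smooth. All components of $X$ have codimension at least $2$. The forms $\varphi_\nu$ have degree $k\ge1$, and $P=kH-E$, where $E=p^{-1}(X)$ is the exceptional divisor. Exactly one line of $\Sigma$ passes through each point outside $X$.
\end{proposition}

\begin{proof}
Since $\Sigma$ is integral, $\Gamma$ is integral of dimension $N$. The closure of the graph of $\varphi$ is an $N$-dimensional closed subvariety of $\Gamma$, so it equals $\Gamma$. The closure of the graph of a map given by forms $\varphi_\nu$ of degree $d_0$ is the blow-up of the ideal they generate, and the hyperplane class of the target pulls back to $d_0H-E$. Hence $\Gamma$ is the blow-up along $X$, and $P=d_0H-E$. As $X$ is smooth, $\Gamma$ is smooth. Locally over $\Sigma$, $\Gamma$ is a product with $\mathbb{P}^1$, so $\Sigma$ is smooth. A component of $X$ of codimension $1$ would give a common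 factor of the $\varphi_\nu$, and $d_0\ge1$ because $X\ne\emptyset$.

From $P\cdot\tilde L=0$ and $H\cdot\tilde L=1$ we get $E\cdot\tilde L=d_0$. For general $L$ the scheme $E\cap\tilde L$ is finite and is mapped isomorphically onto $X\cap L$, so $d_0=k$. The last assertion holds because $p$ is an isomorphism over $\mathbb{P}^N\setminus X$.
\end{proof}

Irreducibility and order $1$ are used here to identify $\Gamma$ with the graph, and smoothness of $X$ makes the Cohen--Macaulay property automatic.

\subsection{Connectedness and the basic invariants}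

The example of two skew linear spaces shows that $X$ can be disconnected for $k=2$. This is the only possibility.

\begin{proposition}\label{prop:connected}
If $k\ge3$, then $X$ is connected, and its codimension $c$ satisfies $k(c-1)=N-1$.
\end{proposition}

\begin{proof}
Let $X_1,X_2,\dots$ be the components of $X$, which are disjoint, of codimensions $c_i\ge2$, with exceptional divisors $E_i$. Put $k_i=E_i\cdot\tilde L\ge0$, so that $\sum k_i=k$.

All $k_i$ are positive. Suppose $k_1=0$; then, say, $k_2>0$. Choose $L\in\Sigma$ through a point of $X_1$. The curve $\tilde L$ meets $E_1$ and $E_1\cdot\tilde L=0$, so $\tilde L\subset E_1$. It also meets $E_2$, because $E_2\cdot\tilde L>0$. This contradicts $E_1\cap E_2=\emptyset$.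

Intersecting $K_\Gamma=-(N+1)H+\sum(c_i-1)E_i$ with $\tilde L$, and using $K_\Gamma\cdot\tilde L=-2$ for a fiber of a $\mathbb{P}^1$-bundle, we get $\sum k_i(c_i-1)=N-1$. If there are at least two components, then $\dim X_1+\dim X_2<N$ because they are disjoint, so $c_1+c_2\ge N+1$ and
\[
k_1(c_1-1)+k_2(c_2-1)\le\sum_ik_i(c_i-1)=N-1\le(c_1-1)+(c_2-1).
\]
This forces $k_1=k_2=1$ and excludes further components, so $k=2$.
\end{proof}

\emph{From now on $k\ge3$.} We put
\[
a=c-1\ge1,\qquad\kappa=k-1,\qquad\text{so that}\qquad N=ka+1,\quad\dim X=\kappa a .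
\]
Let $h=c_1(\mathcal{O}_X(1))$ and $d=\deg X$, and use the notation $\mathcal{N},\pi,\iota,e$ of (F6). On $\Gamma$ there is the tautological sequence
\begin{equation}\label{eq:taut}
0\to\mathcal{O}(-H)\to q^*\mathcal{S}\to\mathcal{O}(H-P)\to0 .
\end{equation}
The relative tangent bundle is $\mathcal{H}om(\mathcal{O}(-H),\mathcal{O}(H-P))$. Together with $K_\Gamma=-(ka+2)H+a(kH-P)$ this gives
\begin{equation}\label{eq:canonical}
K_{\Gamma/\Sigma}=P-2H,\qquad K_\Gamma=-2H-aP .
\end{equation}

\begin{lemma}\label{lem:direct}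
For all $i$ and $m$ we have $H^i(\Gamma,mH-E)=H^i(I_X(m))$, and $H^i(\Gamma,mH+lE)=H^i(\mathbb{P}^N,\mathcal{O}(m))$ for $0\le l\le a$.
\end{lemma}

\begin{proof}
Apply $Rp_*$ to $0\to\mathcal{O}((l-1)E)\to\mathcal{O}(lE)\to\mathcal{O}_{\mathbb{P}(\mathcal{N})}(-l)\to0$. For $l=0$, $R\pi_*\mathcal{O}_E=\mathcal{O}_X$ gives $Rp_*\mathcal{O}(-E)=I_X$. For $1\le l\le a$, the sheaf $\mathcal{O}(-l)$ has no cohomology on the fibers $\mathbb{P}^a$ of $\pi$, so $Rp_*\mathcal{O}(lE)=\mathcal{O}$ by induction. The projection formula finishes the proof.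
\end{proof}

\subsection{The twisted vector field}

The line through $x$ is determined by its direction in $U/x$. This turns $\varphi$ into a twisted vector field, which will produce the resolutions of $I_X$.

\begin{lemma}\label{lem:v}
There is a section $v\in H^0(T(k-2))$ with zero scheme $X$ such that $v(x)$ spans $L/x\subset U/x$ whenever $x\notin X$ and $x\in L\in\Sigma$. Contraction with $v$ is a surjection $\Omega(2-k)\to I_X$. The bundles $\mathcal{N}^*(k)$ and $\mathcal{N}(-1)$ are globally generated.
\end{lemma}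

\begin{proof}
The forms $\varphi_\nu$ are the coordinates of a section $\varphi$ of $\Lambda^2U\otimes\mathcal{O}(k)$ with zero scheme $X$. The Euler sequence gives the exact sequence of bundles $0\to\mathcal{O}(-1)\otimes\mathcal{Q}\to\Lambda^2U\otimes\mathcal{O}\to\Lambda^2\mathcal{Q}\to0$, in which the subbundle has fiber $x\wedge U$. Since $x$ lies on the line $\varphi(x)$, the image of $\varphi$ in $\Lambda^2\mathcal{Q}(k)$ vanishes. So $\varphi=x\wedge v$ for a section $v$ of $\mathcal{Q}(k-1)=T(k-2)$. A section of a subbundle has the same zero scheme in both bundles, so $v$ has zero scheme $X$; this means that the dual map $\Omega(2-k)\to\mathcal{O}$ has image $I_X$. Then $I_X(k)$ is a quotient of $\Omega(2)$, so $I_X(k)$ and $\mathcal{N}^*(k)=(I_X/I_X^2)(k)$ are globally generated. Finally $\mathcal{N}(-1)$ is a quotient of $T(-1)|_X$.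
\end{proof}

\section{A sequence of intersection numbers}\label{sec:numbers}

\subsection{The two ends of the sequence}

We look for a basis of the span of $H$ and $E$ adapted to the bundle $q$. Put $H'=P-H$. By \eqref{eq:taut}, $c(q^*\mathcal{S})=(1-H)(1-H')$, so $H+H'$ and $HH'$ are pulled back from $\Sigma$, and hence so is every symmetric polynomial in $H$ and $H'$. On the side of the blow-up, $H'=\kappa H-E$. Let
\[
m_j=\int_\Gamma H^{N-j}H'^j\quad(0\le j\le N),\qquad M(x)=\sum_{j=0}^Nm_jx^j .
\]

\begin{lemma}\label{lem:ends}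
We have $m_j=\kappa^j$ for $0\le j\le a$, and $m_{N-j}=-m_j$ for all $j$; that is, $x^NM(1/x)=-M(x)$.
\end{lemma}

\begin{proof}
Expand $H'^j=(\kappa H-E)^j$. We have $\int H^N=1$, and for $1\le l\le a$ we have $\int_\Gamma H^{N-l}E^l=\int_Eh^{N-l}e^{l-1}=0$ because $N-l>N-c=\dim X$. For the symmetry, $H^{N-j}H'^j+H^jH'^{N-j}$ is pulled back from $H^{2N}(\Sigma)$, which is zero since $\dim\Sigma=N-1$.
\end{proof}

\subsection{The relation from the key formula}

The sequence starts with $1,\kappa,\dots,\kappa^a$ and ends with $-\kappa^a,\dots,-\kappa,-1$. To connect the two ends we need a relation between $H$ and $H'$ in cohomology. The key formula provides one in degree $c$, as long as $c_1(\mathcal{N}),\dots,c_a(\mathcal{N})$ are multiples of powers of $h$. We allow an error in the last class. Assume that there are rational numbers $n_1,\dots,n_a$ and a class $\varepsilon\in H^{2a}(X,\mathbb{Q})$ with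
\begin{equation}\label{eq:chern}
c_i(\mathcal{N})=n_ih^i\quad(1\le i<a),\qquad c_a(\mathcal{N})=n_ah^a+\varepsilon
\end{equation}
in rational cohomology. Put $n_0=1$, $n_c=d$, and define
\[
g(x)=\sum_{i=0}^cn_i(x-\kappa)^{c-i},\qquad\gamma(x)=x^cg(1/x)=\sum_{i=0}^cn_ix^i(1-\kappa x)^{c-i},\qquad G(H,H')=\sum_{i=0}^cg_iH^{c-i}H'^i .
\]
Directly from the definitions,
\begin{equation}\label{eq:gamma}
g_c=\gamma_0=1,\quad\gamma_i=g_{c-i},\quad\gamma_1=n_1-c\kappa,\quad g(\kappa)=d,\quad\gamma(1/\kappa)=\kappa^{-c}d,
\end{equation}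
and $\gamma_i$ is an integral linear combination of $n_0,\dots,n_i$.

\begin{lemma}\label{lem:key}
Under \eqref{eq:chern}, $G(H,H')=\iota_*\pi^*\varepsilon$ in $H^{2c}(\Gamma,\mathbb{Q})$. Moreover, for $0\le j\le N-c$,
\begin{equation}\label{eq:Delta}
\Delta_j:=\int_\Gamma G(H,H')\,H^{N-c-j}H'^j=\sum_{i=0}^cg_im_{i+j}=[x^{c+j}]\,\gamma M .
\end{equation}
\end{lemma}

\begin{proof}
Since $c(\pi^*\mathcal{N}/\mathcal{O}(-1))=\pi^*c(\mathcal{N})/(1+e)$, the key formula gives $dH^c=\iota_*\sum_{i=0}^a\pi^*c_i(\mathcal{N})(-e)^{a-i}$. By the projection formula $\iota_*(h^ie^l)=H^iE^{l+1}$, so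
\[
dH^c=-\sum_{i=0}^an_iH^i(-E)^{c-i}+\iota_*\pi^*\varepsilon .
\]
Thus $\iota_*\pi^*\varepsilon=\sum_{i=0}^cn_iH^i(H'-\kappa H)^{c-i}$, which is the homogenization $G$ of $g$. Formula \eqref{eq:Delta} follows from the definition of $m_j$ and from $g_i=\gamma_{c-i}$.
\end{proof}

If $\varepsilon=0$, all $\Delta_j$ vanish: the sequence $m_0,\dots,m_N$ satisfies the linear recurrence with characteristic polynomial $g$. Two small cases show how strong this is.

\begin{example}[$k=5$, $N=6$]\label{ex:six}
Here $a=1$, $c=2$, $\kappa=4$, and $X$ is a fourfold in $\mathbb{P}^6$. By (F1), $H^2(X,\mathbb{Z})=\mathbb{Z}h$, so we may take $\varepsilon=0$. By Lemma~\ref{lem:ends} the sequence is $1,4,m_2,0,-m_2,-4,-1$, and $g_0m_j+g_1m_{j+1}+m_{j+2}=0$ for $0\le j\le4$. The cases $j=1$ and $j=3$ read $4g_0+g_1m_2=0$ and $-g_1m_2-4=0$, so $g_0=1$: the polynomial $g$ is palindromic. The case $j=0$ gives $m_2=-1-4g_1$, and then $g_1m_2=-4$ becomes $4g_1^2+g_1-4=0$. The discriminant $65$ is not a square, so $g_1$ is irrational, which is absurd. Hence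 $k=5$, $N=6$ does not occur. Note that $g=x^2+g_1x+1$ has been forced to divide
\[
4x^6-x^5+x-4=(x^2-1)(4x^4-x^3+4x^2-x+4),
\]
since the quartic factor equals $x^2(4y^2-y-4)$ with $y=x+1/x$, and the roots of $g$ have $y=-g_1$.
\end{example}

\begin{example}[$k=3$, $N=4$]\label{ex:veronese}
Let $X\subset\mathbb{P}^4$ be the projected Veronese surface, so $a=1$, $\kappa=2$, $d=4$. If $\ell$ is the class of a line in $X\cong\mathbb{P}^2$, then $h=2\ell$ and $c_1(\mathcal{N})=5h+K_X=7\ell$. So $\varepsilon=0$, $n_1=\frac72$ and $g=(x-2)^2+\frac72(x-2)+4=x^2-\frac12x+1$. The sequence $1,2,0,-2,-1$ does satisfy $m_j-\frac12m_{j+1}+m_{j+2}=0$. Here $g$ is palindromic and divides $2x^4-x^3+x-2=(x^2-1)(2x^2-x+2)$, but it is not integral. So the recurrence alone gives no contradiction; arithmetic has to enter.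
\end{example}

\section{The case $\varepsilon=0$, and secant index at least five}\label{sec:kfive}

The three features seen in the examples persist in general: $g$ is palindromic, it divides an explicit polynomial, and that polynomial has no monic integral factor of the required kind when $\kappa\ge3$.

\begin{proposition}\label{prop:epszero}
Let $k\ge4$. It is impossible that \eqref{eq:chern} holds with $\varepsilon=0$, with $n_i\in\mathbb{Z}$ for $i<a$, and, if $a=1$, with $n_1\in\mathbb{Z}$.
\end{proposition}

\begin{proof}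
Suppose it does. Then $G(H,H')=0$ in $H^{2c}(\Gamma,\mathbb{Q})$.

\emph{Step 1: $g$ is palindromic.} As polynomials in two variables, write $G=G_0+HG_1$ with $G_0,G_1$ symmetric; take $G_1=(G(H,H')-G(H',H))/(H-H')$. The classes of $G_0$ and $G_1$ are pulled back from $\Sigma$, so (F7) gives $G_1=0$ in $H^{2a}(\Gamma,\mathbb{Q})$. Write $G_1$ as a form of degree $a$ in $H$ and $E$. The classes $H^a$ and $H^{a-l}E^l=\iota_*(h^{a-l}e^{l-1})$, $1\le l\le a$, are nonzero and lie in different summands of the decomposition in (F6), because $l-1\le c-2$. So they are linearly independent, and $G_1=0$ as a polynomial. Hence $G$ is symmetric, $g=\gamma$, and in particular $g(0)=1$.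

\emph{Step 2: $g\in\mathbb{Z}[x]$.} The coefficients $g_{c-i}=\gamma_i$, $0\le i\le a-1$, are integers; these are $g_2,\dots,g_c$. Also $g_0=1$, and $g_1=g_{c-1}=\gamma_1=n_1-c\kappa$ is an integer, because $n_1\in\mathbb{Z}$ both for $a\ge2$ and for $a=1$. Thus the symmetry makes it unnecessary to know that $n_a$ is an integer when $a\ge2$.

\emph{Step 3: $g$ divides $Q=\kappa x^{b+1}-x^b+x-\kappa$, where $b=N+1-c=\kappa a+1$.} By \eqref{eq:Delta} the coefficients of $x^c,\dots,x^N$ in $gM$ vanish, so $gM=\psi+x^{N+1}\psi_1$ with $\deg\psi,\deg\psi_1\le a$. By Lemma~\ref{lem:ends}, $M\equiv1/(1-\kappa x)\pmod{x^c}$, so $\psi\equiv g/(1-\kappa x)\pmod{x^c}$. By \eqref{eq:gamma}, $g-dx^c$ vanishes at $1/\kappa$, so $(g-dx^c)/(1-\kappa x)$ is a polynomial of degree at most $a$ with the same congruence class; it equals $\psi$. The reversal of $gM$ in degree $N+c$ is $-gM$, so $\psi_1=-x^a\psi(1/x)=-(g-d)/(x-\kappa)$. Multiplying by $(1-\kappa x)(x-\kappa)$ we obtain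
\[
gM\,(1-\kappa x)(x-\kappa)=(g-dx^c)(x-\kappa)-x^{N+1}(g-d)(1-\kappa x).
\]
Modulo $g$ the right side is $-dx^c\bigl[(x-\kappa)-x^b(1-\kappa x)\bigr]=-dx^cQ$. Since $g(0)=1$ and $d\ne0$, $g$ divides $Q$.

\emph{Step 4: all roots of $Q$ have modulus $1$.} Write $Q=x^b(\kappa x-1)-(\kappa-x)$. We have $|\kappa-x|^2-|\kappa x-1|^2=(\kappa^2-1)(1-|x|^2)$, so for $|x|<1$ the second term of $Q$ dominates the first and $Q(x)\ne0$. Since $x^{b+1}Q(1/x)=-Q(x)$, there are no roots with $|x|>1$ either.

\emph{Step 5: the roots of $g$ are $\pm1$.} Let $z$ be a root of $g$. It is an algebraic integer, and each conjugate $z'$ is a root of $g$, hence of $Q$. So $|z'|=1$ and $\kappa(1-z'^{\,b+1})=z'-z'^{\,b}$, whence $|1-z'^{\,b+1}|\le2/\kappa<1$; this is where $k\ge4$ is used. The product of the numbers $1-z'^{\,b+1}$ over all conjugates is the norm of an algebraic integer, so it is an integer of modulus less than $1$, hence zero. Therefore $z^{b+1}=1$, and then $z=z^b=z^{-1}$, so $z=\pm1$.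

\emph{Step 6: conclusion.} From $Q'=\kappa(b+1)x^b-bx^{b-1}+1$ we get $Q'(1)=\kappa(b+1)-b+1>0$ and $Q'(-1)=(-1)^b(\kappa(b+1)+b)+1\ne0$. So neither $1$ nor $-1$ is a multiple root of $Q$, and $g$ divides $x^2-1$. As $g$ is monic of degree $c\ge2$, we get $g=x^2-1$, contradicting $g(0)=1$.
\end{proof}

\begin{corollary}\label{cor:kfive}
The secant index satisfies $k\le4$.
\end{corollary}

\begin{proof}
Let $k\ge5$. Then $2\dim X-N=(k-2)a-1\ge3a-1\ge2a$, so (F1) gives $H^{2i}(X,\mathbb{Z})=\mathbb{Z}h^i$ for $i\le a$. Hence \eqref{eq:chern} holds with $\varepsilon=0$ and all $n_i\in\mathbb{Z}$, against Proposition~\ref{prop:epszero}.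
\end{proof}

\section{Secant index four: a polynomial identity}\label{sec:identity}

\emph{From now on $k=4$}, so $\kappa=3$, $N=4a+1$, $\dim X=3a$, $c=a+1$. In this section and the next, $a\ge2$.

Now $2\dim X-N=2a-1$, so (F1) stops one degree short of $c_a(\mathcal{N})\in H^{2a}(X)$. It gives $H^{2i}(X,\mathbb{Z})=\mathbb{Z}h^i$ for $i\le a-1$ and $H^1(X,\mathbb{Z})=0$; hence $\mathrm{Pic}\,X=\mathbb{Z}h$, and by Poincar\'e duality with $H^{2a-2}$,
\begin{equation}\label{eq:dual}
H^{4a+2}(X,\mathbb{Q})=\mathbb{Q}h^{2a+1}.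
\end{equation}
So \eqref{eq:chern} holds with integers $n_1,\dots,n_{a-1}$, and $\gamma_1,\dots,\gamma_{a-1}\in\mathbb{Z}$. We normalize the error by choosing $n_a\in\mathbb{Q}$ with $\int_X\varepsilon h^{2a}=0$. The class $\varepsilon$ is unknown, but \eqref{eq:dual} controls two of its products. The class $\varepsilon h^{a+1}$ is a multiple of $h^{2a+1}$ whose product with $h^{a-1}$ has degree $0$, so it vanishes; and $\varepsilon^2h$ is a multiple of $h^{2a+1}$:
\begin{equation}\label{eq:eps}
\varepsilon h^{a+1}=0,\qquad\varepsilon^2h=\vartheta h^{2a+1}\quad(\vartheta\in\mathbb{Q}).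
\end{equation}
Thus $\varepsilon$ is a primitive rational class of type $(a,a)$. It is nonzero by Proposition~\ref{prop:epszero}, and $\int_X\varepsilon^2h^a=\vartheta d$, so $\vartheta\ne0$ by (F2). All further information about $\varepsilon$ enters through the single number $\vartheta$.

\begin{proposition}\label{prop:identity}
Let $k=4$, $a\ge2$. Put $C=\gamma_c=g_0$, $\alpha=\gamma_1=n_1-3c\in\mathbb{Z}$, and define power series
\[
A=\gamma^2\,\frac{1-x}{1-3x},\qquad B=\gamma\,\frac{1-x}{1-3x}.
\]
Then $C\ne0$, and there is $f\in\mathbb{Q}[x]$ of degree at most $c$ with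
\begin{equation}\label{eq:A}
\gamma f-g=C\vartheta\,x^{2a}(1-x)(1-3x).
\end{equation}
Moreover:
\begin{enumerate}
\item[(B1)] For $0\le i\le a-1$ we have $\gamma_{c-i}=g_i=CA_i$ and $f_i=CB_i$, with $A_i,B_i\in\mathbb{Z}$, $B_i\equiv\gamma_i\pmod2$ and $A_i\equiv[x^i]\gamma(x^2)\pmod2$. Also $A_0=B_0=1$, $A_1=2\alpha+2$, $B_1=\alpha+2$; in particular $\gamma_a=2(\alpha+1)C$.
\item[(B2)] $f_c=3\vartheta$ and $f_a=-(6\alpha+10)\vartheta$.
\item[(B3)] $-2c\le\alpha\le c$.
\end{enumerate}
\end{proposition}

\begin{proof}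
\emph{Step 1: relations among the $m_j$.} By Lemma~\ref{lem:key}, $G=\iota_*\pi^*\varepsilon$, so $G^2=\iota_*(\pi^*\varepsilon\cdot\iota^*\iota_*\pi^*\varepsilon)=\iota_*(e\,\pi^*\varepsilon^2)$. With \eqref{eq:eps},
\[
H^{a+1}G=0,\qquad HG^2=\vartheta H^{2a+1}E^2=\vartheta H^{2a+1}(3H-H')^2 .
\]
Multiply the first relation by $H^{2a-1-j}H'^j$ and the second by $H^{2a-2-j}H'^j$, expand one factor $G$ in the second, and integrate. With $\Delta_j=\int GH^{3a-j}H'^j$ as in \eqref{eq:Delta}, this gives
\begin{align}
\Delta_j&=0&&(0\le j\le2a-1),\label{eq:lin}\\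
\sum_{l=0}^cg_l\Delta_{l+j}&=\vartheta\,(m_{j+2}-6m_{j+1}+9m_j)&&(0\le j\le2a-2).\label{eq:quad}
\end{align}
So the recurrence holds on the first part of the sequence only, and \eqref{eq:quad} measures its failure on the rest.

\emph{Step 2: eliminating the unknown middle of the sequence.} For a polynomial $F$ of degree at most $a$ let $F^*=x^aF(1/x)$. Put
\[
\xi=\sum_{j=0}^a3^jx^j=\frac{1-3^cx^c}{1-3x},\qquad Y=\sum_{i=0}^{2a-1}m_{c+i}x^i,\qquad\rho=\frac{3^c\gamma-d}{1-3x},\qquad\psi=\frac{\gamma-dx^c}{1-3x}.
\]
By \eqref{eq:gamma}, $\rho$ and $\psi$ are polynomials of degree at most $a$, and $\psi-x^c\rho=\gamma(1-3^cx^c)/(1-3x)=\gamma\xi$. Lemma~\ref{lem:ends} says that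
\[
M=\xi+x^cY-x^{3a+1}\xi^*,\qquad x^{2a-1}Y(1/x)=-Y ,
\]
and therefore $\gamma M=\psi+x^c(\gamma Y-\rho)-x^{3a+1}\gamma\xi^*$. By \eqref{eq:lin} the coefficients of $x^c,\dots,x^{3a}$ in $\gamma M$ vanish. Since $\deg\gamma Y\le3a$, this means
\begin{equation}\label{eq:Y}
\gamma Y=\rho+x^{2a}\sigma,\qquad\deg\sigma\le a .
\end{equation}
Reversing \eqref{eq:Y} in degree $3a=c+(2a-1)$ gives $-gY=x^{2a}\rho^*+\sigma^*$. Computing $g\gamma Y$ in both ways yields $g\rho+\gamma\sigma^*=-x^{2a}(g\sigma+\gamma\rho^*)$. The left side has degree at most $2a+1$, so it equals $x^{2a}\ell$ with $\deg\ell\le1$, and $g\sigma+\gamma\rho^*=-\ell$. But $g\sigma+\gamma\rho^*$ is the reversal of $g\rho+\gamma\sigma^*$ in degree $2a+1$, so $-\ell=x\ell(1/x)$, which means $\ell=\lambda(1-x)$ for some $\lambda\in\mathbb{Q}$: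
\begin{equation}\label{eq:lambda}
g\rho+\gamma\sigma^*=\lambda x^{2a}(1-x),\qquad g\sigma+\gamma\rho^*=-\lambda(1-x).
\end{equation}

\emph{Step 3: a first congruence for the defect.} The numbers $\Delta_{2a},\dots,\Delta_{3a}$ are the defect of the recurrence. By \eqref{eq:Y}, $\gamma M=\psi-x^{3a+1}J$ with $J=\gamma\xi^*-\sigma$, so $\Delta_{2a+i}=-J_i$ for $0\le i\le a$. We have $\rho^*=(3^cg-dx^c)/(x-3)$ and $\xi^*=(3^c-x^c)/(3-x)$, so $\rho^*\equiv-g\xi^*\pmod{x^c}$. The second identity in \eqref{eq:lambda} becomes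
\begin{equation}\label{eq:gJ}
gJ\equiv\lambda(1-x)\pmod{x^c}.
\end{equation}

\emph{Step 4: a second congruence for the defect.} Take $j=a-1+i$ with $0\le i\le a-1$ in \eqref{eq:quad}. By \eqref{eq:lin} only the terms $l=c-r$, $0\le r\le i$, contribute to the left side; they have $g_l=\gamma_r$ and $\Delta_{l+j}=\Delta_{2a+i-r}=-J_{i-r}$. So the left side is $-[x^i]\gamma J$. The right side is $\vartheta(m_{c+i}-6m_{c+i-1}+9m_{c+i-2})$. It does not change if each $m_j$ is replaced by $m_j-3^j$, since $3^{j+2}-6\cdot3^{j+1}+9\cdot3^j=0$, and $m_j-3^j=0$ for $j=c-1,c-2$. So the right side is $\vartheta[x^i](1-3x)^2\bigl(Y-\frac{3^c}{1-3x}\bigr)$. By \eqref{eq:Y},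
\[
Y\equiv\frac\rho\gamma=\frac{3^c}{1-3x}-\frac d{(1-3x)\gamma}\pmod{x^{2a}},
\]
so the right side is $-\vartheta d\,[x^i]\frac{1-3x}\gamma$. Hence
\begin{equation}\label{eq:ggJ}
\gamma^2J\equiv\vartheta d\,(1-3x)\pmod{x^a},\qquad J(0)=\vartheta d\ne0 .
\end{equation}

\emph{Step 5: $C\ne0$.} The constant term of \eqref{eq:gJ} gives $\lambda=C\vartheta d$. Suppose $C=0$, so $\lambda=0$. As $J(0)\ne0$, \eqref{eq:gJ} gives $g=x^c$ and $\gamma=1$. The first identity in \eqref{eq:lambda} reads $x^c\rho+\sigma^*=0$ with $\deg\sigma^*<c$, so $\rho=\sigma=0$ and $J=\xi^*=3^a+3^{a-1}x+\cdots$. Since $a\ge2$, \eqref{eq:ggJ} gives $3^a=\vartheta d$ and $3^{a-1}=-3\vartheta d$, which have opposite signs.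

\emph{Step 6: the identity.} Let $f=\bigl(3^cg+(1-3x)\sigma^*\bigr)/d$. Multiplying the first identity in \eqref{eq:lambda} by $(1-3x)/d$ and using $(1-3x)\rho=3^c\gamma-d$ gives \eqref{eq:A}. Dividing \eqref{eq:gJ} by \eqref{eq:ggJ} gives $g\equiv CA\pmod{x^a}$, and then \eqref{eq:A} gives $f\equiv g/\gamma\equiv CB\pmod{x^a}$. The coefficients $A_i,B_i$ with $i\le a-1$ involve only the integers $\gamma_0,\dots,\gamma_{a-1}$ and the series
\begin{equation}\label{eq:series}
\frac{1-x}{1-3x}=1+2x+6x^2+18x^3+\cdots\equiv1\pmod2 .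
\end{equation}
This proves (B1); the formula for $\gamma_a=g_1$ uses $1\le a-1$. The coefficients of $x^{2a+2}$ and $x^{2a+1}$ in \eqref{eq:A} give $Cf_c=3C\vartheta$ and $Cf_a+\gamma_af_c=-4C\vartheta$, which is (B2). Finally, the determinant of a globally generated bundle has a nonzero section, so Lemma~\ref{lem:v} gives $n_1-c\ge0$ and $4c-n_1\ge0$, which is (B3).
\end{proof}

\section{Solving the identity}\label{sec:arith}

This section is pure arithmetic. The data are $C,\vartheta\in\mathbb{Q}\setminus\{0\}$ and polynomials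
\begin{align*}
\gamma&=1+\alpha x+\gamma_2x^2+\dots+\gamma_{a-1}x^{a-1}+2(\alpha+1)Cx^a+Cx^c,\\
f&=C+CB_1x+\dots+CB_{a-1}x^{a-1}-(6\alpha+10)\vartheta x^a+3\vartheta x^c,
\end{align*}
with integers $\gamma_1=\alpha,\dots,\gamma_{a-1}$ and $B_i$, subject to Proposition~\ref{prop:identity}; $g$ is the reversal of $\gamma$ in degree $c$. The prime $2$ is the natural one to use: by \eqref{eq:series} it makes $f$ resemble $\gamma$, it makes the coefficients of $x^a$ divisible, and it reduces $(1-x)(1-3x)$ to $1+x^2$.

\subsection{The case $a\ge3$}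

\begin{proposition}\label{prop:athree}
If $k=4$, then $a\le2$; that is, $N\in\{5,9\}$.
\end{proposition}

\begin{proof}
Suppose $a\ge3$. Let $s$ and $t$ be the $2$-adic valuations of $C$ and $\vartheta$. Congruences are taken in the ring $\mathbb{Z}_{(2)}$ of rationals with odd denominator. For $0\ne F\in\mathbb{Q}[x]$ let $\mathrm{cont}(F)$ be the least $2$-adic valuation of a coefficient; by Gauss's lemma it is additive on products. From the shape of $\gamma$ and $f$,
\[
\mathrm{cont}(\gamma)=\mathrm{cont}(g)=\min(0,s),\qquad\mathrm{cont}(f)=\min(s,t).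
\]
In $\gamma f=g+C\vartheta x^{2a}(1-4x+3x^2)$ the two terms on the right involve disjoint sets of degrees, because $\deg g=c<2a$. Therefore
\[
\min(0,s)+\min(s,t)=\min(0,s,s+t).
\]
If $s>0$, this reads $\min(s,t)=\min(0,s+t)$. For $t>0$ the left side is positive and the right side is $0$; for $t<0$ the left side is $t$ and the right side is larger; so $t=0$. If $s<0$, it reads $\min(s,t)=\min(0,t)$, which fails for $t>s$; so $t\le s$. If $s=0$ there is no condition. Five cases remain.

\emph{Case I: $s>0$, $t=0$.} By (B1), $\gamma_i=CA_{c-i}$ is even for $2\le i\le c$. Modulo $2$ we have $\gamma\equiv1+\alpha x$, $g\equiv x^c+\alpha x^a$, $f\equiv x^c$, and \eqref{eq:A} gives $\alpha x^{c+1}\equiv\alpha x^a$, so $\alpha$ is even. The coefficient of $x^{2a}$ in \eqref{eq:A} is $\gamma_{a-1}f_c+\gamma_af_a+\gamma_cf_{a-1}=C\vartheta$. As $a\ge3$, (B1) gives $\gamma_{a-1}=CA_2$, and division by $C$ gives $3A_2\vartheta+2(\alpha+1)f_a+f_{a-1}=\vartheta$. Here $A_2\equiv\gamma_1=\alpha$ is even and $f_{a-1}=CB_{a-1}$ is even, so $\vartheta$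 is even, against $t=0$.

\emph{Case II: $s=t=0$.} Modulo $2$ we have $f_i\equiv B_i\equiv\gamma_i$ for $i\le a-1$, $f_a\equiv0\equiv\gamma_a$ and $f_c\equiv1\equiv\gamma_c$. So $\gamma f\equiv\gamma^2\equiv\gamma(x^2)$, and $[x^{2a}]\gamma f\equiv\gamma_a\equiv0$. But $[x^{2a}]\gamma f=C\vartheta$ is odd.

\emph{Case III: $s=0$, $t<0$.} Modulo $2$ we have $f/2^t\equiv x^c$ and $g/2^t\equiv0$. Dividing \eqref{eq:A} by $2^t$ gives $\gamma x^c\equiv x^{2a}(1+x^2)$, so $\gamma\equiv x^{a-1}(1+x^2)$, against $\gamma_0=1$.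

\emph{Case IV: $t\le s<0$.} Modulo $2$ we have $\gamma/2^s\equiv x^c$, and $g/2^{s+t}\equiv0$ because $\mathrm{cont}(g)=s$ and $t<0$. Dividing \eqref{eq:A} by $2^{s+t}$ gives $x^c\cdot f/2^t\equiv x^{2a}(1+x^2)$, so $f/2^t\equiv x^{a-1}+x^{a+1}$. The constant term shows that $C/2^t$ is even, so $s>t$. Then $f_{a-1}/2^t=CB_{a-1}/2^t$ is even, while the congruence says it is odd.

\emph{Case V: $s=0$, $t>0$.} All coefficients lie in $\mathbb{Z}_{(2)}$ and $C$ is a unit. First work modulo $2^t$. Then $f_a\equiv f_c\equiv0$ and $\gamma f\equiv g$. If some $f_i$ with $1\le i\le a-1$ were nonzero modulo $2^t$, the largest such index $i_0$ would give $[x^{c+i_0}]\gamma f\equiv Cf_{i_0}\not\equiv0$, whereas $\deg g=c$. So $B\equiv1\pmod{2^t,x^a}$, and $\gamma\equiv\frac{1-3x}{1-x}=1-2x-2x^2-\cdots\pmod{2^t,x^a}$. Thus $\gamma_1,\dots,\gamma_{a-1}$ are even, as is $\gamma_a$, and $\gamma\equiv1+x^c\pmod2$.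

Now work modulo $2^{t+1}$. Write $B_i=2^t\hat B_i$ and $\hat B=\sum_{i=1}^{a-1}\hat B_ix^i$. Then $f\equiv C+2^t(\hat B+x^c)$, and \eqref{eq:A} reads
\[
C\gamma+2^t(1+x^c)(\hat B+x^c)\equiv g+2^t(x^{2a}+x^{2a+2}).
\]
In degrees above $c$ this says $x^c\hat B+x^{2a+2}\equiv x^{2a}+x^{2a+2}\pmod2$, so $\hat B\equiv x^{a-1}\pmod2$. In degrees up to $c$ it then says
\begin{equation}\label{eq:caseV}
C\gamma+2^t(x^{a-1}+x^c)\equiv g\pmod{2^{t+1}}.
\end{equation}
The coefficient of $x^c$ gives $C^2+2^t\equiv1\pmod{2^{t+1}}$. Since $C^2\equiv1\pmod8$, this fails for $t=1,2$, so $t\ge3$.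

Let $a\ge4$. The coefficients of $x^2$ and $x^{a-1}$ in \eqref{eq:caseV} give $C\gamma_2\equiv\gamma_{a-1}$ and $C\gamma_{a-1}+2^t\equiv\gamma_2$, hence $(C^2-1)\gamma_2+2^t\equiv0$. But $C^2-1\equiv-2^t$ and $\gamma_2$ is even, so $(C^2-1)\gamma_2\equiv0$, and $2^t\equiv0\pmod{2^{t+1}}$, which is false.

Let $a=3$. The coefficient of $x$ in \eqref{eq:caseV} gives $C\alpha\equiv g_1=2(\alpha+1)C$, so $\alpha\equiv-2\pmod{16}$. By (B3), $-8\le\alpha\le4$, so $\alpha=-2$. Put $\beta=\gamma_2$. By \eqref{eq:series}, $B_1=0$, $B_2=\beta-4+6=\beta+2$, and from $\gamma^2=1-4x+(2\beta+4)x^2+\cdots$ we get $A_2=2\beta+4-8+6=2\beta+2$. So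
\[
\gamma=1-2x+\beta x^2-2Cx^3+Cx^4,\qquad f=C+C(\beta+2)x^2+2\vartheta x^3+3\vartheta x^4 .
\]
The coefficients of $x^5$ and $x^6$ in \eqref{eq:A} give $-6\vartheta+2\beta\vartheta-2C^2(\beta+2)=0$ and $3\beta\vartheta-4C\vartheta+C^2(\beta+2)=C\vartheta$. Substituting $C^2(\beta+2)=\vartheta(\beta-3)$ into the second equation and dividing by $\vartheta$ gives $5C=4\beta-3$. By (B1), $\beta=g_2=C(2\beta+2)$. Hence $5\beta=(4\beta-3)(2\beta+2)$, that is, $8\beta^2-3\beta-6=0$. The discriminant $201$ lies strictly between $14^2$ and $15^2$, so $\beta$ is irrational, a contradiction.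
\end{proof}

\subsection{The case $a=2$}

Here the identity has a solution, and we need only one consequence: the canonical class of $X$.

\begin{proposition}\label{prop:atwo}
If $k=4$ and $a=2$, then $\det\mathcal{N}=\mathcal{O}_X(7)$ and $\omega_X=\mathcal{O}_X(-3)$.
\end{proposition}

\begin{proof}
Here $c=3$, $-6\le\alpha\le3$, and
\[
\gamma=1+\alpha x+2(\alpha+1)Cx^2+Cx^3,\qquad f=C+(\alpha+2)Cx-(6\alpha+10)\vartheta x^2+3\vartheta x^3,
\]
with $g_2=\alpha$, $g_3=1$. The coefficients of $x^2,x^3,x^4$ in \eqref{eq:A} give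
\begin{align}
(6\alpha+10)\vartheta&=2(\alpha+1)C^2+\alpha(\alpha+2)C-\alpha,\label{eq:x2}\\
(3-10\alpha-6\alpha^2)\vartheta+(2\alpha^2+6\alpha+5)C^2&=1,\label{eq:x3}\\
3\alpha\vartheta-2(\alpha+1)(6\alpha+10)C\vartheta+(\alpha+2)C^2&=C\vartheta.\label{eq:x4}
\end{align}
Multiply \eqref{eq:x3} by $6\alpha+10$ and substitute \eqref{eq:x2}. The coefficient of $C^2$ is $24\alpha^2+76\alpha+56=4(6\alpha+7)(\alpha+2)$, and the term without $C$ is $6\alpha^3+10\alpha^2-9\alpha-10=(\alpha+2)(6\alpha^2-2\alpha-5)$. So
\[
(\alpha+2)\bigl[4(6\alpha+7)C^2+\alpha(3-10\alpha-6\alpha^2)C+(6\alpha^2-2\alpha-5)\bigr]=0 .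
\]
Suppose $\alpha\ne-2$. As $C$ is rational and $6\alpha+7\ne0$, the discriminant $y^2-16z$, with $y=\alpha(3-10\alpha-6\alpha^2)$ and $z=(6\alpha+7)(6\alpha^2-2\alpha-5)$, must be a square. The table lists it together with the largest square that does not exceed it.
\[
\begin{array}{c|ccccccccc}
\alpha&-6&-5&-4&-3&-1&0&1&2&3\\\hline
y&918&485&212&63&-7&0&-13&-82&-243\\
z&-6467&-3565&-1683&-605&3&-35&-13&285&1075\\
y^2-16z&946196&292265&71872&13649&1&560&377&2164&41849\\
\text{square}&972^2&540^2&268^2&116^2&1^2&23^2&19^2&46^2&204^2\\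
&944784&291600&71824&13456&1&529&361&2116&41616
\end{array}
\]
The next squares are $946729$, $292681$, $72361$, $13689$, $4$, $576$, $400$, $2209$, $42025$, so only $\alpha=-1$ gives a square. For $\alpha=-1$ we get $4C^2-7C+3=0$, so $C\in\{1,\frac34\}$, and \eqref{eq:x2} gives $4\vartheta=1-C$. The value $C=1$ gives $\vartheta=0$, which is excluded. For $C=\frac34$, $\vartheta=\frac1{16}$, equation \eqref{eq:x4} reads $\frac38=\frac3{64}$, which is false. Hence $\alpha=-2$ and $n_1=\alpha+9=7$. As $\mathrm{Pic}\,X=\mathbb{Z}h$, we get $\det\mathcal{N}=\mathcal{O}_X(7)$ and $\omega_X=\mathcal{O}_X(7-10)$.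
\end{proof}

\begin{remark}
For $\alpha=-2$, \eqref{eq:x4} reads $-6\vartheta-4C\vartheta=C\vartheta$, so $C=-\frac65$, and \eqref{eq:x2} gives $\vartheta=C^2-1=\frac{11}{25}$, which is positive as (F2) requires. Then $g=x^3-2x^2+\frac{12}5x-\frac65$ and $d=g(3)=15$, in agreement with the Hilbert polynomial found independently in Lemma~\ref{lem:35}.
\end{remark}

\section{Cohomology of the ideal sheaf}\label{sec:cohomology}

Let $k=4$ and $a\in\{1,2\}$. It remains to produce the forms. They will appear as sections of the kernel $\mathcal{K}$ in the sequence of Lemma~\ref{lem:v},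
\begin{equation}\label{eq:K}
0\to\mathcal{K}\to\Omega(-2)\xrightarrow{\ v\ }I_X\to0 .
\end{equation}
Indeed $H^0(\mathcal{K}(4))\subset H^0(\Omega(2))=\Lambda^2V$ consists of the forms $\omega$ with $\omega(x,v(x))=0$ for all $x$, that is, of the forms vanishing on all lines of $\Sigma$. To control $\mathcal{K}$ we need the cohomology of $I_X$, and again the two structures on $\Gamma$ provide it: relative duality for $q$ exchanges the class $mH-E$ for a class with a nonnegative coefficient of $E$, whose cohomology is computed on $\mathbb{P}^N$.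

\begin{lemma}\label{lem:coh}
\begin{enumerate}
\item $H^0(I_X(m))=0$ for $m\le3$, and $H^i(I_X(m))=0$ for $m\ge3$, $i\ge1$.
\item $H^1(I_X(2))=\mathbb{C}$, and $H^i(I_X(2))=0$ for $i\ne1$.
\item $H^i(I_X(1))=0$ for all $i$. If $a=2$, also $H^i(I_X)=0$ for all $i$.
\item $H^i(I_X(m))=0$ for $m<0$ and $1\le i\le\dim X$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:direct}, $H^i(I_X(m))=H^i(\Gamma,P+(m-4)H)$.

(1) For $m\le3$ this class has negative degree on the fibers of $q$, so there are no sections. For $m\ge3$, \eqref{eq:canonical} gives $P+(m-4)H-K_\Gamma=(m-2)H+(a+1)P$, which is the restriction to $\Gamma$ of an ample class on $\mathbb{P}^N\times\mathbb{G}(1,N)$. Apply (F3).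

(2), (3) Let $m=2-l$ with $0\le l\le a$. Then $P+(m-4)H=K_{\Gamma/\Sigma}-lH$, so (F7) gives $H^i(I_X(2-l))=H^{i-1}(\Sigma,\mathrm{Sym}^l\mathcal{S})$. As $\mathcal{S}$ has rank $2$, $\mathcal{S}\cong\mathcal{S}^*\otimes\det\mathcal{S}$, so $\mathrm{Sym}^l\mathcal{S}=q_*\mathcal{O}(lH-lP)$, with no higher direct image. Since $lH-lP=-3lH+lE$, Lemma~\ref{lem:direct} gives
\[
H^i(I_X(2-l))=H^{i-1}(\mathbb{P}^N,\mathcal{O}(-3l))\qquad(0\le l\le a).
\]
For $l=0$ this is (2). For $1\le l\le a$ it vanishes because $3l\le3a\le N$.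

(4) For $m<0$ and $1\le i\le N-1$ we have $H^i(I_X(m))=H^{i-1}(\mathcal{O}_X(m))$, which vanishes for $i-1<\dim X$ by (F3).
\end{proof}

The one nonzero group, $H^1(I_X(2))$, would obstruct the vanishing theorems for $\mathcal{K}$. It is cancelled by the one intermediate cohomology group of $\Omega$.

\begin{lemma}\label{lem:iso}
The map $H^1(\Omega)\to H^1(I_X(2))$ induced by \eqref{eq:K} is an isomorphism.
\end{lemma}

\begin{proof}
Both spaces have dimension $1$, so we show that the map is nonzero. On $\Gamma$ there are two surjections from $p^*\Omega$ to $\mathcal{O}(2H-E)$. The first is induced by $v$; it is surjective because $I_X\cdot\mathcal{O}_\Gamma=\mathcal{O}(-E)$. The second is the restriction of differentials $p^*\Omega\to\Omega_\Gamma\to\omega_{\Gamma/\Sigma}=\mathcal{O}(P-2H)=\mathcal{O}(2H-E)$; it is surjective because $p$ embeds the fibers of $q$. At a point $(x,L)$ with $x\notin X$, both kernels consist of the covectors vanishing on the direction of $L$. Two subbundles that agree on a dense open set coincide, so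 the two surjections differ by an automorphism of the line bundle, that is, by a nonzero scalar.

The first surjection is adjoint to $\Omega\to I_X(2)=p_*\mathcal{O}(2H-E)$. So, under the identification of Lemma~\ref{lem:direct}, the map in question is $H^1(\Omega)\to H^1(\Gamma,p^*\Omega)\to H^1(\Gamma,\omega_{\Gamma/\Sigma})$ up to scalar. Composing it with restriction to a fiber $\tilde L$ gives the restriction map $H^1(\Omega)\to H^1(L,\omega_L)$, which sends $c_1(\mathcal{O}(1))$ to $c_1(\mathcal{O}_L(1))\ne0$.
\end{proof}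

We shall use the long exact sequence of \eqref{eq:K} in the form
\begin{equation}\label{eq:les}
H^{i-1}(\Omega(m-2))\to H^{i-1}(I_X(m))\to H^i(\mathcal{K}(m))\to H^i(\Omega(m-2))\to H^i(I_X(m)).
\end{equation}
The last step is the same in both cases, so we isolate it.

\begin{lemma}\label{lem:final}
Let $Z\subset\mathbb{G}(1,N)$ be closed. Suppose that for each $x\in\mathbb{P}^N$ the lines of $Z$ through $x$ form $\mathbb{P}(F_x)$ for a subspace $F_x\subset U/x$, that $F_x$ is spanned by $v(x)$ for $x\notin X$, and that $\dim F_x=c$ for $x\in X$. Then $Z=\Sigma$ as sets.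
\end{lemma}

\begin{proof}
Through a point $x\notin X$, both $Z$ and $\Sigma$ have the same unique line. The lines of $\Sigma$ not contained in $X$ are dense in $\Sigma$, so $\Sigma\subset Z$. For $x\in X$, the lines of $\Sigma$ through $x$ form $p^{-1}(x)=\mathbb{P}(\mathcal{N}_x)$, a closed set of dimension $c-1$ contained in $\mathbb{P}(F_x)\cong\mathbb{P}^{c-1}$, hence equal to it.
\end{proof}

\section{The case $N=5$}\label{sec:five}

Let $a=1$, so $X$ is a threefold in $\mathbb{P}^5$. By (F8), $I_X$ has local projective dimension at most $1$, so $\mathcal{K}$ is locally free, of rank $4$. Also $c_1(\mathcal{K})=c_1(\Omega(-2))=-16$, so $\det\mathcal{K}(4)=\mathcal{O}$. We show that $\mathcal{K}(4)$ is trivial by showing that it is globally generated. Lemma~\ref{lem:coh} does not cover $H^i(I_X)$ here, so we first compute the invariants of $X$.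

\begin{lemma}\label{lem:seven}
We have $d=7$, $K_Xh^2=-8$, and $H^i(\mathcal{O}_X)=0$ for $i>0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:coh}, $\chi(\mathcal{O}_X(m))$ takes the values $6$, $21+1=22$, $56$ at $m=1,2,3$. The first differences are $16,34$, the second difference is $18$, and the third difference of the Hilbert polynomial is $d$. So
\[
\chi(\mathcal{O}_X(m))=6+16(m-1)+18\binom{m-1}2+d\binom{m-1}3 .
\]
At $m=0$ this gives $\chi(\mathcal{O}_X)=6-16+18-d=8-d$. The coefficient of $m^2$ is $9-d$, and by Riemann--Roch it is $-\frac14K_Xh^2$; so $K_Xh^2=4d-36$.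

By (F1), $H^1(X,\mathbb{Z})=0$, so $h^1(\mathcal{O}_X)=0$. For $h^3$, compute $h^{1,4}(\Gamma)$ twice. By (F6) it equals $h^{0,3}(X)$, and by (F7) it equals $h^{1,4}(\Sigma)+h^{0,3}(\Sigma)$. On the fourfold $\Sigma$, Serre duality and Hodge symmetry give $h^{1,4}=h^{3,0}=h^{0,3}$, and $H^3(\mathcal{O}_\Sigma)=H^3(\mathcal{O}_\Gamma)=H^3(\mathcal{O}_{\mathbb{P}^5})=0$. So $h^3(\mathcal{O}_X)=0$, and $8-d=1+h^2(\mathcal{O}_X)$ gives $d\le7$. For a smooth hyperplane section $X'$ of $X$ we have $K_{X'}h=(K_X+h)h^2=5d-36<0$, so $H^2(\mathcal{O}_{X'})=H^0(\omega_{X'})^*=0$. Since $H^2(\mathcal{O}_X(-1))=0$ by (F3), $H^2(\mathcal{O}_X)=0$. Hence $d=7$.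
\end{proof}

\begin{proposition}\label{prop:five}
If $N=5$, there are linearly independent $\omega_1,\dots,\omega_4\in\Lambda^2V$ and an exact sequence
\begin{equation}\label{eq:res5}
0\to\mathcal{O}^4\xrightarrow{(\omega_1,\dots,\omega_4)}\Omega(2)\xrightarrow{\ v\ }I_X(4)\to0,
\end{equation}
and $\Sigma$ is the set of lines on which all $\omega_i$ vanish.
\end{proposition}

\begin{proof}
We check that $\mathcal{K}$ is $4$-regular, using \eqref{eq:les} with $m=4-i$. The groups $H^i(\Omega(2-i))$ vanish for $1\le i\le5$ by (F5). So it suffices that $H^{i-1}(\Omega(2-i))\to H^{i-1}(I_X(4-i))$ be surjective. For $i=2$ this is Lemma~\ref{lem:iso}. For $i=1$ and $i=3$ the targets $H^0(I_X(3))$ and $H^2(I_X(1))$ vanish by Lemma~\ref{lem:coh}. For $i=4$ the target is $H^3(I_X)=H^2(\mathcal{O}_X)=0$. For $i=5$ it is $H^4(I_X(-1))=H^3(\mathcal{O}_X(-1))=H^0(\omega_X(1))^*$, which vanishes because $(K_X+h)h^2=-1<0$.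

By (F4), $\mathcal{K}(4)$ is globally generated. Choose four sections that are independent at one point. Their determinant is a nonzero section of $\det\mathcal{K}(4)=\mathcal{O}$, so it vanishes nowhere, and $\mathcal{K}(4)\cong\mathcal{O}^4$. This gives \eqref{eq:res5}, and the $\omega_i$ are independent because $H^0(\mathcal{O}^4)\to H^0(\Omega(2))$ is injective.

Apply Lemma~\ref{lem:final}, with $F_x\subset U/x$ the common kernel of the covectors $\omega_i(x,\cdot)$. Its dimension is that of the cokernel of the map of fibers $\mathbb{C}^4\to(U/x)^*$, which by right exactness is the fiber of $I_X(4)$ at $x$. For $x\notin X$ the dimension is $1$ and $v(x)\in F_x$. For $x\in X$ the fiber is a twist of $\mathcal{N}_x^*$, of dimension $2$.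
\end{proof}

\section{The case $N=9$}\label{sec:nine}

Let $a=2$, so $c=3$, $\dim X=6$, and $\omega_X=\mathcal{O}_X(-3)$ by Proposition~\ref{prop:atwo}. A $3$-form $\tau$ is a map $T(2)\to\Omega(5)$, $u\mapsto\tau(x,u,\cdot)$. If $\tau$ defines $\Sigma$, this map kills $v$ and has image in $\mathcal{K}(7)$, so we expect an exact sequence $0\to\mathcal{O}(-7)\to T(-5)\to\mathcal{K}\to0$. The plan is to construct intrinsically an extension $\mathcal{G}$ of $\mathcal{K}$ by $\mathcal{O}(-7)$ that is locally free, and then to prove that $\mathcal{G}^*\cong\Omega(5)$.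

\subsection{Quartics through $X$}

\begin{lemma}\label{lem:35}
We have $h^0(I_X(4))=35$ and $d=15$.
\end{lemma}

\begin{proof}
By Serre duality on the sixfold $X$, the polynomial $\chi(\mathcal{O}_X(m))$ of degree $6$ is invariant under $m\mapsto-3-m$. So it is a cubic polynomial in $y=(m+1)(m+2)$. At $m=-1$ it vanishes, by (F3) and $H^6(\mathcal{O}_X(-1))=H^0(\mathcal{O}_X(-2))^*=0$. At $m=0,1,2$ Lemma~\ref{lem:coh} gives the values $1$, $10$, $55+1=56$. The unique cubic with values $0,1,10,56$ at $y=0,2,6,12$ is $\frac y6+\frac{y^2}8+\frac{y^3}{48}$; indeed $\frac13+\frac12+\frac16=1$, $1+\frac92+\frac92=10$, $2+18+36=56$. The leading term $m^6/48$ gives $d=6!/48=15$. At $m=4$, $y=30$, the value is $5+\frac{225}2+\frac{1125}2=680$. Since $H^i(I_X(4))=0$ for $i\ge1$, $h^0(I_X(4))=\binom{13}4-680=715-680=35$.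
\end{proof}

\subsection{The bundle $\mathcal{G}$}

The sheaf $\mathcal{K}$ has rank $8$ and local projective dimension at most $1$. Dualize \eqref{eq:K}. By (F8), $\mathcal{H}om(I_X,\mathcal{O})=\mathcal{O}$, $\mathcal{E}xt^1(I_X,\mathcal{O})=\mathcal{E}xt^2(\mathcal{O}_X,\mathcal{O})=0$ and $\mathcal{E}xt^2(I_X,\mathcal{O})=\mathcal{E}xt^3(\mathcal{O}_X,\mathcal{O})=\mathcal{O}_X(7)$. So
\begin{equation}\label{eq:Kdual}
0\to\mathcal{O}\xrightarrow{\ v\ }T(2)\to\mathcal{K}^*\to0,\qquad\mathcal{E}xt^1(\mathcal{K},\mathcal{O})=\mathcal{O}_X(7).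
\end{equation}
The second formula is where Proposition~\ref{prop:atwo} is needed: the obstruction to local freeness of $\mathcal{K}$ is the restriction of a line bundle from $\mathbb{P}^9$. By \eqref{eq:Kdual} and (F5),
\begin{equation}\label{eq:Kdualvan}
H^1(\mathcal{K}^*(m))=H^2(\mathcal{K}^*(m))=0\ \text{ for all }m,\qquad H^0(\mathcal{K}^*(-3))=U,\qquad H^0(\mathcal{K}^*(-4))=0 .
\end{equation}

\begin{lemma}\label{lem:G}
There is a vector bundle $\mathcal{G}$ of rank $9$ with exact sequences
\begin{equation}\label{eq:G}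
0\to\mathcal{O}(-7)\to\mathcal{G}\to\mathcal{K}\to0,\qquad0\to\mathcal{K}^*\to\mathcal{G}^*\to I_X(7)\to0 .
\end{equation}
It satisfies:
\begin{enumerate}
\item $H^0(\mathcal{G}^*(-4))=0$ and $h^0(\mathcal{G}^*(-3))=45$;
\item $H^1(\mathcal{G}^*(m))\to H^1(I_X(7+m))$ is an isomorphism for all $m$;
\item $H^i(\mathcal{G}^*(m))=0$ for $2\le i\le7$ and all $m$, and for $i=8$ and $m\ge-13$;
\item $\mathcal{G}^*(-3)$ is globally generated.
\end{enumerate}
\end{lemma}

\begin{proof}
The local-to-global sequence contains
\[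
\mathrm{Ext}^1(\mathcal{K},\mathcal{O}(-7))\to H^0\bigl(\mathcal{E}xt^1(\mathcal{K},\mathcal{O}(-7))\bigr)=H^0(\mathcal{O}_X)\to H^2(\mathcal{K}^*(-7))=0 .
\]
So the section $1$ comes from an extension $\mathcal{G}$. Dualizing it gives $0\to\mathcal{K}^*\to\mathcal{G}^*\to\mathcal{O}(7)\to\mathcal{O}_X(7)\to\mathcal{E}xt^1(\mathcal{G},\mathcal{O})\to0$, where the third map is given by the section $1$ and so is the restriction map. Hence $\mathcal{E}xt^1(\mathcal{G},\mathcal{O})=0$, and the second sequence in \eqref{eq:G} holds. Locally $\mathcal{G}$ has a free resolution $0\to F_1\to F_0\to\mathcal{G}\to0$; the vanishing says that $F_0^*\to F_1^*$ is surjective, hence split, so $\mathcal{G}$ is locally free.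

Parts (1) and (2) follow from the second sequence, \eqref{eq:Kdualvan} and Lemmas~\ref{lem:coh} and~\ref{lem:35}; here $45=10+35$.

For (3) we compute the cohomology of $\mathcal{K}$ from \eqref{eq:les}. Let $2\le i\le7$. Then $H^i(\Omega(m-2))=0$, and by Lemma~\ref{lem:coh} $H^{i-1}(I_X(m))=0$ unless $(i,m)=(2,2)$, in which case Lemma~\ref{lem:iso} applies. So $H^i(\mathcal{K}(m))=0$. For $i=1$ and $m\le3$, $H^0(I_X(m))=0$, so $H^1(\mathcal{K}(m))$ is the kernel of $H^1(\Omega(m-2))\to H^1(I_X(m))$, which is zero by (F5) and, for $m=2$, Lemma~\ref{lem:iso}. By the first sequence in \eqref{eq:G}, $H^i(\mathcal{G}(m))=H^i(\mathcal{K}(m))$ for $1\le i\le7$. Since $H^i(\mathcal{G}^*(m))$ is dual to $H^{9-i}(\mathcal{G}(-m-10))$, (3) follows.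

For (4) we check that $H^i(\mathcal{G}^*(-3-i))=0$ for $1\le i\le9$. For $i=1$ the group is $H^1(I_X(3))=0$ by (2). For $2\le i\le8$ use (3). For $i=9$ it is dual to $H^0(\mathcal{G}(2))$, which vanishes because $H^0(\mathcal{O}(-5))=0$ and $H^0(\mathcal{K}(2))\subset H^0(\Omega)=0$. Apply (F4).
\end{proof}

\subsection{The comparison map}

Both $\Omega(5)$ and $\mathcal{G}^*$ are bundles of rank $9$ with a surjection onto $I_X(7)$. We compare them.

\begin{lemma}\label{lem:Psi}
The contraction $\Omega(5)\to I_X(7)$ lifts to a map $\Psi\colon\Omega(5)\to\mathcal{G}^*$. Moreover $\dim\mathrm{Hom}(\mathcal{K}(7),\mathcal{K}^*)\le1$, and the restriction $\Psi'\colon\mathcal{K}(7)\to\mathcal{K}^*$ of $\Psi$, viewed as a bilinear form $\mathcal{K}\times\mathcal{K}\to\mathcal{O}(-7)$, is symmetric or skew.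
\end{lemma}

\begin{proof}
Tensoring the Euler sequence with $T(-2)$, and \eqref{eq:Kdual} with $T(-5)$, gives
\[
0\to T(-3)\to U\otimes T(-2)\to T\otimes T(-3)\to0,\qquad0\to T(-5)\to T\otimes T(-3)\to T(-5)\otimes\mathcal{K}^*\to0 .
\]
By (F5), $T(-2)$, $T(-3)$, $T(-5)$ have no cohomology in degrees $0,1,2$. So $H^i(T\otimes T(-3))=0$ and then $H^i(T(-5)\otimes\mathcal{K}^*)=0$ for $i=0,1$; that is,
\[
\mathrm{Hom}(\Omega(5),\mathcal{K}^*)=0,\qquad\mathrm{Ext}^1(\Omega(5),\mathcal{K}^*)=0 .
\]
The second vanishing, applied to the second sequence in \eqref{eq:G}, gives the lift $\Psi$. It maps $\mathcal{K}(7)$, the kernel of the contraction, into $\mathcal{K}^*$.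

The first vanishing, applied to \eqref{eq:K} twisted by $7$, gives $\mathrm{Hom}(\mathcal{K}(7),\mathcal{K}^*)\subset\mathrm{Ext}^1(I_X(7),\mathcal{K}^*)$. By \eqref{eq:Kdual} the latter group lies between $\mathrm{Ext}^1(I_X(7),T(2))$ and $\mathrm{Ext}^2(I_X(7),\mathcal{O})$. We compute these with $0\to I_X(7)\to\mathcal{O}(7)\to\mathcal{O}_X(7)\to0$. The first lies between $H^1(T(-5))=0$ and $\mathrm{Ext}^2(\mathcal{O}_X(7),T(2))$, which by (F8) is dual to $H^7$ of a sheaf on the sixfold $X$; so it is zero. The second is $\mathrm{Ext}^3(\mathcal{O}_X(7),\mathcal{O})\cong H^6(\mathcal{O}_X(-3))^*=H^6(\omega_X)^*=\mathbb{C}$. This proves the bound.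

Finally $\mathrm{Hom}(\mathcal{K}(7),\mathcal{K}^*)=\mathrm{Hom}(\mathcal{K}\otimes\mathcal{K},\mathcal{O}(-7))$, and exchanging the factors is a linear involution of this space. On a space of dimension at most $1$ an involution is $\pm1$.
\end{proof}

To show that $\Psi$ is an isomorphism we look at global sections in the twist where both bundles are generated by $45$ sections. The difficulty is that $\Psi$ might kill some of them. Regularity shows that a form killed by $\Psi$ is nondegenerate, which allows at most one such form up to scalar; the symmetry of $\Psi'$ then shows that if there is one, there are many.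

\begin{proposition}\label{prop:Psi}
The map $\Psi$ is an isomorphism.
\end{proposition}

\begin{proof}
Let $W_0$ be the kernel of $H^0(\Omega(2))\to H^0(\mathcal{G}^*(-3))$ and $r=\dim W_0$. Both spaces have dimension $\binom{10}2=45$, so a complement $R\subset H^0(\mathcal{G}^*(-3))$ of the image has dimension $r$. As $\mathcal{G}^*(-3)$ is globally generated, $\Psi$ and evaluation give a surjection, with kernel a bundle $\mathcal{B}$ of rank $r$:
\[
0\to\mathcal{B}\to\Omega(2)\oplus R\otimes\mathcal{O}\to\mathcal{G}^*(-3)\to0,\qquad H^0(\mathcal{B})=W_0\oplus0 .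
\]

\emph{$\mathcal{B}$ is $0$-regular.} For $1\le i\le9$ we have $H^i(\Omega(2-i))=0$ and $H^i(\mathcal{O}(-i))=0$. So it suffices that $H^{i-1}(\Omega(2-i))\to H^{i-1}(\mathcal{G}^*(-3-i))$ be surjective. For $i=1$ and $3\le i\le9$ the target vanishes by Lemma~\ref{lem:G}(1),(3); for $i=9$ it is $H^8(\mathcal{G}^*(-12))$. For $i=2$, the composite of $H^1(\Omega)\to H^1(\mathcal{G}^*(-5))$ with the isomorphism onto $H^1(I_X(2))$ is the isomorphism of Lemma~\ref{lem:iso}, because $\Psi$ lifts the contraction.

\emph{$r\le1$.} By (F4), $W_0\otimes\mathcal{O}\to\mathcal{B}$ is a surjection of bundles of the same rank $r$, hence an isomorphism. Since $\mathcal{B}$ is a subbundle, for $0\ne\omega\in W_0$ the section $(\omega,0)$ vanishes nowhere. So $\omega(x,\cdot)\ne0$ for all $x\ne0$: every nonzero form in $W_0\subset\Lambda^2V$ is nondegenerate on $U$. The Pfaffian is a form of degree $5$, so it has a zero on every pencil of forms, and $r\le1$.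

\emph{$r=0$.} Let $W=H^0(\mathcal{K}(4))$, the kernel of $\Lambda^2V\to H^0(I_X(4))$; by Lemma~\ref{lem:35}, $\dim W\ge45-35=10$. Since $\Psi$ lifts the contraction, $W_0\subset W$, and $W_0$ is the kernel of $\Psi'\colon W\to H^0(\mathcal{K}^*(-3))=U$. The identification with $U$ comes from $T(-1)\to\mathcal{K}^*(-3)$, so the pairing $\langle u,\omega\rangle\in H^0(\mathcal{O}(1))$ of $u\in U$ with $\omega\in W$ is the linear form $x\mapsto\omega(x,u)$. Suppose $0\ne\omega\in W_0$. For any $\omega'\in W$ put $u'=\Psi'(\omega')$. By Lemma~\ref{lem:Psi},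
\[
\omega(\cdot,u')=\langle\Psi'(\omega'),\omega\rangle=\pm\langle\Psi'(\omega),\omega'\rangle=0 .
\]
As $\omega$ is nondegenerate, $u'=0$. So $W=W_0$ and $r\ge10$, contradicting $r\le1$. Hence $r=0$, $R=0$, $\mathcal{B}=0$, and $\Psi$ is an isomorphism.
\end{proof}

\subsection{The 3-form}

\begin{proposition}\label{prop:nine}
If $N=9$, there are $\tau\in\Lambda^3V$ and an exact sequence
\begin{equation}\label{eq:res9}
0\to\mathcal{O}\xrightarrow{\ v\ }T(2)\xrightarrow{\ \theta\ }\Omega(5)\xrightarrow{\ v\ }I_X(7)\to0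
\end{equation}
with $\theta_x(u)=\tau(x,u,\cdot)$, and $\Sigma=\{\langle u,w\rangle:\tau(u,w,\cdot)=0\}$.
\end{proposition}

\begin{proof}
Splice \eqref{eq:Kdual} with the second sequence in \eqref{eq:G} and identify $\mathcal{G}^*$ with $\Omega(5)$ by $\Psi$; the map to $I_X(7)$ becomes the contraction. Twisted by $-3$, $\theta$ is a map $\mathcal{Q}\to\mathcal{Q}^*(1)$, that is, a section of $\mathcal{Q}^*\otimes\mathcal{Q}^*(1)\subset V\otimes V\otimes\mathcal{O}(1)$. So it is a trilinear form $\tau(x,u,w)$ on $U$ such that, for each $x$, the bilinear form $\tau(x,\cdot,\cdot)$ descends to $U/x$: $\tau(x,x,w)=0=\tau(x,u,x)$. Polarizing, $\tau$ changes sign under the transpositions $(12)$ and $(13)$ of its arguments. These generate the symmetric group, so $\tau\in\Lambda^3V$.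

Apply Lemma~\ref{lem:final}, with $F_x=\ker\theta_x\subset U/x$. Source and target of $\theta_x$ have the same dimension, so $\dim F_x$ is the dimension of the cokernel, which is the fiber of $I_X(7)$ at $x$. For $x\notin X$ it is $1$, and $v(x)\in F_x$. For $x\in X$ it is $3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The congruence $\Sigma$ is smooth by Proposition~\ref{prop:blowup}. By Corollary~\ref{cor:kfive}, $k=4$; by Proposition~\ref{prop:athree}, $N\in\{5,9\}$. The descriptions of $\Sigma$ are Propositions~\ref{prop:five} and~\ref{prop:nine}.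
\end{proof}

\section{Resolutions, uniqueness and the converse}\label{sec:complement}

\begin{proof}[Proof of Theorem~\ref{thm:complement}]
(1) By Proposition~\ref{prop:blowup}, $\Sigma$ is smooth, hence Cohen--Macaulay, and $k\ge1$. Theorem~\ref{thm:class} applies for $k\le3$ and Theorem~\ref{thm:main} for $k\ge4$.

(2) The sequences are \eqref{eq:res5} twisted by $-4$ and \eqref{eq:res9} twisted by $-7$. The invariants are in Lemmas~\ref{lem:seven} and~\ref{lem:35} and Proposition~\ref{prop:atwo}.

Let $N=5$. The forms vanishing on all lines of $\Sigma$ make up $H^0(\mathcal{K}(4))$, which is $\langle\omega_1,\dots,\omega_4\rangle$ by \eqref{eq:res5}. Any four forms that define $\Sigma$ lie in this space. They are independent, since otherwise they would vanish on a positive-dimensional family of lines through every point. So they span the same space.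

Let $N=9$, and let $\tau'$ also define $\Sigma$; then $\tau'\ne0$. The map $\theta'\colon T(2)\to\Omega(5)$ given by $\tau'$ kills $v$, so it factors through $\mathcal{K}^*$ by \eqref{eq:Kdual}. As $\tau'(x,u,v(x))=-\tau'(x,v(x),u)=0$, its image lies in $\mathcal{K}(7)$. So $\theta$ and $\theta'$ define nonzero elements of $\mathrm{Hom}(\mathcal{K}^*,\mathcal{K}(7))$. By \eqref{eq:res9}, $\theta$ induces an isomorphism $\mathcal{K}^*\cong\mathcal{K}(7)$, so this space is isomorphic to $\mathrm{Hom}(\mathcal{K}(7),\mathcal{K}^*)$, of dimension at most $1$ by Lemma~\ref{lem:Psi}. Hence $\theta'$ and $\theta$, and so $\tau'$ and $\tau$, are proportional.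

(3) Let $v$ be the given section of $T(2)$ and $Z$ the set of lines in a), respectively b), with its reduced structure. Both conditions depend only on the line, so $\Gamma_Z=\{(x,L):x\in L\in Z\}$ maps onto $Z$ with fibers $\mathbb{P}^1$, and its fiber over $x\in\mathbb{P}^N$ is $\mathbb{P}(F_x)$, where $F_x\subset U/x$ is the common kernel of the $\omega_i(x,\cdot)$, respectively the kernel of $\tau(x,\cdot,\cdot)$. In a local frame of $\mathcal{Q}$, the coordinates of $v$ are, up to nonzero constants, the $4\times4$ minors of a $4\times5$ matrix, respectively the principal $8\times8$ Pfaffians of a skew $9\times9$ matrix.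

For $x\notin D$ the rank is $4$, respectively $8$, and $F_x$ is spanned by $v(x)$: in a basis $e_i$ of $U/x$ in which the covectors are $e_1^*,\dots,e_4^*$, respectively the form is $\sum_{i=1}^4e_{2i-1}^*\wedge e_{2i}^*$, the section $v(x)$ is a multiple of $e_1^*\wedge\dots\wedge e_{N-1}^*$, which corresponds to $e_N$. For $x\in D$ the rank is exactly $3$, respectively $6$. Indeed, the partial derivatives of a $4\times4$ determinant are $3\times3$ minors, and those of an $8\times8$ Pfaffian are $6\times6$ Pfaffians. If the rank at $x$ were at most $2$, respectively $4$, the ideal of $D$ would lie in $\mathfrak{m}_x^2$, so the tangent space of $D$ at $x$ would be that of $\mathbb{P}^N$; this is impossible because $D$ is smooth of positive codimension. So the part of $\Gamma_Z$ over $D$ has dimension $3+1=4$, respectively $6+2=8$.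

On the other hand $\Gamma_Z\subset\mathbb{P}(\mathcal{Q})$. Let $\mathcal{L}$ be the tautological line subbundle of the pullback of $\mathcal{Q}$. For $N=5$, $\Gamma_Z$ is the common zero locus of four sections of the line bundle $\mathcal{L}^*(1)$ on a variety of dimension $9$. For $N=9$, it is the zero locus of a section of the bundle $(\mathcal{Q}/\mathcal{L})^*\otimes\mathcal{L}^*(1)$ of rank $8$ on a variety of dimension $17$. So all components of $\Gamma_Z$ have dimension at least $5$, respectively $9$, and none lies over $D$. Hence $\Gamma_Z$ is the closure of the image of $\mathbb{P}^N\setminus D$ under $x\mapsto(x,\langle x,v(x)\rangle)$. It is irreducible of dimension $N$, so $Z$ is irreducible of dimension $N-1$, and of order $1$. The map $\varphi$ is $x\mapsto x\wedge v(x)$, given by forms of degree $4$ with zero scheme $D$. Since $D$ has codimension at least $2$, these forms have no common factor, and $X(Z)=D$. By Proposition~\ref{prop:blowup}, $Z$ is smooth and $k=4$.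
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{Peskine}
Christian Peskine, \emph{Order 1 congruences of lines with smooth fundamental scheme}, arXiv:1601.03951 (2016).

\end{thebibliography}
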